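
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{A level-by-level duality for orbifold zeta functions of invertible polynomials with permutation symmetries}

\begin{abstract}
Let $f$ be an invertible polynomial in $n$ variables, $G$ a group of diagonal symmetries of $f$, and $S$ a group of permutations of the variables preserving $f$ and $G$. The orbifold zeta function of $(f,G\rtimes S)$ is a product over conjugacy classes of $G\rtimes S$; collecting the classes that lie over a conjugacy class $[\sigma]$ of $S$ one obtains its level-$[\sigma]$ part. We prove that, if $S$ satisfies the parity condition, the level-$[\sigma]$ parts of $(f,G\rtimes S)$ and of its dual pair $(\widetilde f,\widetilde G\rtimes S)$ agree up to the exponent $(-1)^n$, for every $\sigma\in S$. The proof decomposes fixed subspaces into torus strata and matches each contributing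 stratum with one complementary stratum on the dual side by Fourier analysis on $G_f\times G_f$. It yields a finer identity for every commuting pair in $S$, without any parity condition, and it shows exactly which parity condition the duality needs.
\end{abstract}

\section{The question and the results}

\subsection{Invertible polynomials and dual groups}

Write $\mathbf e[r]=\exp(2\pi i r)$. An \emph{invertible polynomial} is
\[
 f(x_1,\dots,x_n)=\sum_{i=1}^n\prod_{j=1}^n x_j^{E_{ij}},
\]
where $E=(E_{ij})$ is an $n\times n$ matrix of non-negative integers with $\det E\ne0$, and $f$ is quasihomogeneous with an isolated critical point at the origin. Its Berglund--H\"ubsch dual $\widetilde f=\sum_i\prod_j x_j^{E_{ji}}$ is obtained by transposing $E$. The weights $q_1,\dots,q_n$ of the variables, normalized so that $f$ has degree $1$, satisfy $\sum_jE_{ij}q_j=1$ for all $i$.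

The group of diagonal symmetries
\[
 G_f=\{\underline\lambda\in(\mathbb C^*)^n: f(\lambda_1x_1,\dots,\lambda_nx_n)=f(x)\}
\]
is generated by $\rho_k=(\mathbf e[(E^{-1})_{1k}],\dots,\mathbf e[(E^{-1})_{nk}])$, and $G_{\widetilde f}$ by $\widetilde\rho_k=(\mathbf e[(E^{-1})_{k1}],\dots,\mathbf e[(E^{-1})_{kn}])$, $k=1,\dots,n$. The dual of a subgroup $G\subset G_f$ is
\[
 \widetilde G=\Big\{\prod_k\widetilde\rho_k^{\,r_k} : \text{the monomial } x_1^{r_1}\cdots x_n^{r_n}\text{ is }G\text{-invariant}\Big\}\subset G_{\widetilde f}.
\]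
A large $G$ has few invariant monomials, so $\widetilde G$ is then small; in Section~\ref{sec:pairing} we recall that $\widetilde G$ is the annihilator of $G$ for a perfect pairing $G_f\times G_{\widetilde f}\to\mathbb Q/\mathbb Z$. The zeta functions below are those of the classical monodromy transformation $h=(\mathbf e[q_1],\dots,\mathbf e[q_n])\in G_f$.

\subsection{Permutation symmetries}

Let $S\subset S_n$ be a group of permutations of the coordinates. The dual $\widetilde f$ depends on how the monomials of $f$ are numbered, since monomial $i$ of $f$ becomes variable $i$ of $\widetilde f$. We assume that the numbering is \emph{compatible} with $S$: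
\begin{equation}\label{eq:compat}
 E_{\sigma(i)\sigma(j)}=E_{ij}\qquad\text{for all }\sigma\in S\text{ and all }i,j.
\end{equation}
Then $S$ permutes the variables and the monomials by the same indices, and it preserves both $f$ and $\widetilde f$. For example, $f=\sum x_i^{a}$ with $x_i^a$ as monomial $i$ is compatible with every $S\subset S_n$. We also assume that $S$ preserves $G$; then it preserves $\widetilde G$. Let $G\rtimes S\subset GL(n,\mathbb C)$ be the group generated by $G$ and $S$; the product is indeed semidirect, because a diagonal permutation matrix is the identity. Define $\widetilde G\rtimes S$ in the same way. The pair $(\widetilde f,\widetilde G\rtimes S)$ is called the \emph{BHHT-dual} of $(f,G\rtimes S)$.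

The group $S$ satisfies the \emph{parity condition} (PC) if $\dim(\mathbb C^n)^T\equiv n\pmod 2$ for every subgroup $T\subset S$. Note that $\dim(\mathbb C^n)^T$ is the number of orbits of $T$ on $\{1,\dots,n\}$.

\subsection{The level-$[\sigma]$ orbifold zeta function}

For a map $\varphi:Y\to Y$ of a space with finite-dimensional total homology put
\[
 \zeta_\varphi(t)=\prod_{q\ge0}\det\big({\rm id}-t\,\varphi_*|_{H_q(Y;\mathbb C)}\big)^{(-1)^q},\qquad \overline\zeta_\varphi(t)=\zeta_\varphi(t)/(1-t).
\]
In particular, $\overline\zeta_\varphi(t)=(1-t)^{-1}$ when $Y=\emptyset$. For $g\in G\rtimes S$ let $f^g=f|_{(\mathbb C^n)^g}$ be the restriction of $f$ to the fixed subspace, and let $V_{f^g}=\{x\in(\mathbb C^n)^g:f(x)=1\}$ be its Milnor fiber. If $g$ has eigenvalues $\mathbf e[\alpha_j]$ on $\mathbb C^n$ with $0\le\alpha_j<1$, put ${\rm age}(g)=\sum_j\alpha_j$. The transformation $h$ commutes with $G\rtimes S$ (its weights are $S$-invariant by \eqref{eq:compat}), so it acts on the quotient of $V_{f^g}$ by the centralizer $C_{G\rtimes S}(g)$. The conjugacy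 class in $G\rtimes S$ of an element $(\underline\lambda,\sigma)$ lies in $G\times[\sigma]$, where $[\sigma]$ is the conjugacy class of $\sigma$ in $S$. The \emph{level-$[\sigma]$ orbifold zeta function} is
\[
 \overline{\zeta}^{\,{\rm orb},[\sigma]}_{f, G\rtimes S}(t)=\prod_{\substack{[g]\in {\rm Conj}(G \rtimes S)\\ [g]\subset G\times [\sigma]}}\overline{\zeta}_{ h|_{V_{f^g}/C_{G\rtimes S}(g)}}(\mathbf e[-{\rm age}(g)]\,t),
\]
and $\overline{\zeta}^{\,{\rm orb},[\sigma]}_{\widetilde f,\widetilde G\rtimes S}(t)$ is defined in the same way from the dual pair.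

\begin{example}[one variable]\label{ex:one}
Let $f=x^a$ with $a\ge2$, $G=\{1\}$ and $S=\{1\}$. The Milnor fiber is a set of $a$ points permuted cyclically by $h$, so the zeta function is $(1-t^a)/(1-t)$. On the dual side $\widetilde f=x^a$ and $\widetilde G=\mathbb Z/a$. The element $1$ contributes the quotient of $a$ points by $\mathbb Z/a$, a single point, with reduced zeta function $1$. Every $\mathbf e[k/a]$ with $1\le k\le a-1$ has an empty Milnor fiber and age $k/a$, and contributes $(1-\mathbf e[-k/a]t)^{-1}$. The product is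
\[
 \prod_{k=1}^{a-1}(1-\mathbf e[-k/a]t)^{-1}=\Big(\frac{1-t^a}{1-t}\Big)^{-1}.
\]
Monodromy eigenvalues on one side come from ages on the other, and the roles of the open stratum $x\ne0$ and of the point $x=0$ are exchanged. Since $n=1$, the exchange costs an inversion.
\end{example}

With $n$ variables and $S$ trivial one expects the exponent $(-1)^n$: every variable undergoes such an exchange. With permutations present, duality exchanges $G$ and $\widetilde G$ but leaves $S$ untouched, so one may hope that it respects the component $\sigma$ of a group element. The problem, which comes from \cite{EGZ}, is whether this is so under the condition PC. The answer is yes.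

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $f$ be an invertible polynomial in $n$ variables, $G\subset G_f$ a subgroup, and $S\subset S_n$ a subgroup that satisfies \eqref{eq:compat}, preserves $G$ and satisfies PC. Then for every $\sigma\in S$
\begin{equation}\label{eq:main}
 \overline{\zeta}^{\,{\rm orb},[\sigma]}_{f, G\rtimes S}(t)=\Big(\overline{\zeta}^{\,{\rm orb},[\sigma]}_{\widetilde{f}, \widetilde{G}\rtimes S}(t)\Big)^{(-1)^n}.
\end{equation}
\end{theorem}

This follows from Theorem~\ref{thm:pairs}, an identity for each commuting pair $(\sigma,\tau)$ in $S$ and each power $h^m$ which requires no parity condition. The sign in it is $(-1)^k$, where $k$ is the number of orbits of $\langle\sigma,\tau\rangle$; PC is used only to make this sign equal to $(-1)^n$ for all pairs. So it is enough to have the parity condition for subgroups generated by commuting pairs, and the next result says that this much is also necessary.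

\begin{theorem}\label{thm:parity}
Let $S\subset S_n$ be any permutation group and $\sigma\in S$. The following are equivalent.
\begin{enumerate}
\item[(i)] $\dim(\mathbb C^n)^{\langle\sigma,\tau\rangle}\equiv n\pmod 2$ for every $\tau$ in the centralizer $C_S(\sigma)$.
\item[(ii)] The identity \eqref{eq:main} at level $[\sigma]$ holds for every invertible polynomial $f$ in $n$ variables compatible with $S$ and every $S$-invariant $G\subset G_f$.
\item[(iii)] The identity \eqref{eq:main} at level $[\sigma]$ holds for $f=x_1^a+\dots+x_n^a$ (with $x_i^a$ as monomial $i$) and $G=\{1\}$, for some integer $a\ge2$.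
\end{enumerate}
In particular, the identity holds at all levels and for all compatible $(f,G)$ if and only if $\dim(\mathbb C^n)^T\equiv n\pmod 2$ for all subgroups $T\subset S$ generated by two commuting elements.
\end{theorem}

\begin{remark}
The condition on commuting pairs is strictly weaker than PC. Let $S=(\mathbb Z/2)^3$ act regularly on $8$ points. A subgroup generated by two elements has order $1$, $2$ or $4$, hence $8$, $4$ or $2$ orbits, so the duality holds at all levels. But $T=S$ has one orbit, and PC fails.
\end{remark}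

\emph{Plan of the proof.} Taking logarithms replaces zeta functions by Euler characteristics of the loci in $\{f=1\}$ fixed by commuting pairs $(\lambda,\sigma)$, $(\mu,\tau)$ (Section~\ref{sec:reduction}). The common fixed subspace of such a pair is a disjoint union of algebraic tori, indexed by the supports $I$ of their points, and only certain supports contribute (Section~\ref{sec:torus}). For a fixed support the pairs $(\lambda,\mu)$ that contribute form a subgroup $P_I\subset G_f^2$. Up to a constant, the contribution is the sum of a character over the part of $P_I$ with $\lambda\in G$ and $\mu\in mh+G$: the age gives the character, the monodromy gives the translation by $mh$. The Fourier transform exchanges characters with translations and $G$ with $\widetilde G$. Thus everything rests on showing that the annihilator of $P_I$ is the group of the same kind for one complementary support $I^*$ on the dual side (Sections~\ref{sec:order} and~\ref{sec:annihilator}). That the two groups annihilate each other is a direct computation; that there is nothing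 more in the annihilator is a count, done with a small cohomology theory.

Neither the isolatedness of the critical point nor any classification of invertible polynomials is used: the proof needs only that $E$ is an invertible matrix of non-negative integers satisfying \eqref{eq:compat} and that $G$ is an $S$-invariant subgroup of $G_f$.

\section{Additive notation and the pairing}\label{sec:pairing}

Put $X=\{1,\dots,n\}$ and identify $\mathbb C^*$ with $\mathbb C/\mathbb Z$ via $\mathbf e[\cdot]$. For $I\subset X$ let $U_I=(\mathbb C/\mathbb Z)^I$ and $U=U_X$. We write tori additively, denote by $\lambda_I$ the restriction of $\lambda\in U$ to the coordinates in $I$, and regard $\mathbb C^I$ as a subspace of $\mathbb C^X$ via extension by zero. When $(\mathbb C^*)^I$ is regarded as a subset of $\mathbb C^n$, it consists of the points with support exactly $I$.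

A permutation acts by $(\sigma x)_{\sigma(i)}=x_i$. Condition \eqref{eq:compat} says precisely that $E$ and its transpose $E^{\mathsf t}$ commute with $S$. The element $(\lambda,\sigma)$ acts by $x\mapsto\lambda\cdot\sigma x$ on $\mathbb C^n$, that is, by $x\mapsto\lambda+\sigma x$ on tori, and $(\lambda,\sigma)(\mu,\tau)=(\lambda+\sigma\mu,\sigma\tau)$. In particular, for commuting $\sigma,\tau$,
\begin{equation}\label{eq:commute}
 (\lambda,\sigma)\text{ and }(\mu,\tau)\text{ commute}\iff(1-\tau)\lambda=(1-\sigma)\mu .
\end{equation}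

The monomials of $f$ are distinct, so $\lambda\in G_f$ if and only if $\lambda$ fixes each of them. Hence
\[
 G_f=\ker(E:U\to U)=E^{-1}\mathbb Z^X/\mathbb Z^X,\qquad G_{\widetilde f}=\ker(E^{\mathsf t}:U\to U),
\]
and both groups have order $|\det E|$. The weight vector is $q=E^{-1}\mathbf 1$ with $\mathbf 1=(1,\dots,1)^{\mathsf t}$; thus $h=E^{-1}\mathbf 1\in G_f$ and $\widetilde h=(E^{\mathsf t})^{-1}\mathbf 1\in G_{\widetilde f}$. The vector $q$ and the elements $h$, $\widetilde h$ are $S$-invariant.

For $\lambda\in G_f$ and $\alpha\in G_{\widetilde f}$ with lifts $\hat\lambda,\hat\alpha\in\mathbb C^X$ put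
\[
 \langle\lambda,\alpha\rangle=\hat\alpha^{\mathsf t}E\hat\lambda \bmod\mathbb Z .
\]

\begin{proposition}\label{prop:pairing}
\begin{enumerate}
\item[(a)] $\langle\cdot,\cdot\rangle$ is a well-defined, $S$-invariant, perfect pairing $G_f\times G_{\widetilde f}\to\mathbb Q/\mathbb Z$.
\item[(b)] $\widetilde G=G^\perp$. Hence $|G|\,|\widetilde G|=|G_f|$, $G=\widetilde G^\perp$, and $\widetilde G$ is $S$-invariant.
\item[(c)] $\langle\lambda,\widetilde h\rangle=\sum_j\lambda_j$ and $\langle h,\alpha\rangle=\sum_j\alpha_j$ in $\mathbb C/\mathbb Z$. For $g=(\lambda,\sigma)$ we have $\mathbf e[-\mathrm{age}(g)]=\det(g)^{-1}=\operatorname{sgn}(\sigma)\,\mathbf e[-\langle\lambda,\widetilde h\rangle]$.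
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Both $E\hat\lambda$ and $E^{\mathsf t}\hat\alpha$ are integral, so changing either lift by an integral vector changes $\hat\alpha^{\mathsf t}E\hat\lambda$ by an integer. Invariance holds because $E$ commutes with permutation matrices, which are orthogonal. If $\lambda$ pairs to $0$ with all elements $(E^{\mathsf t})^{-1}b$, $b\in\mathbb Z^X$, then $b^{\mathsf t}\hat\lambda\in\mathbb Z$ for all $b$, so $\lambda=0$. Thus $G_f$ embeds into the character group of $G_{\widetilde f}$; as the orders agree, the pairing is perfect.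

(b) Since $\widetilde\rho_k$ is the $k$-th column of $(E^{\mathsf t})^{-1}$, we have $\prod_k\widetilde\rho_k^{\,r_k}=(E^{\mathsf t})^{-1}r$, and $\langle\lambda,(E^{\mathsf t})^{-1}r\rangle=\sum_jr_j\lambda_j$. The right-hand side vanishes for all $\lambda\in G$ exactly when $x^r$ is $G$-invariant. It does not matter whether negative exponents $r_k$ are allowed: the sum of the rows of $E$ is a strictly positive vector (no column of $E$ is zero), and adding an integer multiple of it to $r$ changes neither $(E^{\mathsf t})^{-1}r\in U$ nor the $G$-invariance of $x^r$. The remaining claims follow from (a).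

(c) For the first formula take $r=\mathbf 1$ in the formula of (b); for the second use $Eq=\mathbf 1$, where $q$ is a lift of $h$. The last formula holds because $\det g$ is the product of the eigenvalues of $g$, hence equal to $\mathbf e[\mathrm{age}(g)]$, and on the other hand $\det g=\operatorname{sgn}(\sigma)\,\mathbf e[\sum_j\lambda_j]$.
\end{proof}

The assumptions that the proof uses are therefore symmetric under $(f,G)\leftrightarrow(\widetilde f,\widetilde G)$, which replaces $E$ by $E^{\mathsf t}$, and the pairing is the same from both sides. Objects formed from $(\widetilde f,\widetilde G)$ will carry a tilde.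

\section{From zeta functions to commuting pairs}\label{sec:reduction}

Let $V_f=\{x\in\mathbb C^n:f(x)=1\}$. For a group $H$ of linear maps, $V_f^H$ is the set of points of $V_f$ fixed by $H$. For commuting $\sigma,\tau\in S$ and $m\ge1$ put
\[
 b_m(f,G;\sigma,\tau)=\frac1{|G|}\sum_{\substack{(\lambda,\mu)\in G^2\\ (\lambda,\sigma),(\mu,\tau)\text{ commute}}}\mathbf e[-m\,\mathrm{age}(\lambda,\sigma)]\,\Big(1-\chi\big(V_f^{\langle(\lambda,\sigma),\,h^m(\mu,\tau)\rangle}\big)\Big).
\]

\begin{theorem}\label{thm:pairs}
Without any parity assumption, for all commuting $\sigma,\tau\in S$ and all $m\ge1$, with $T=\langle\sigma,\tau\rangle$,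
\[
 b_m(f,G;\sigma,\tau)=(-1)^{|X/T|}\,b_m(\widetilde f,\widetilde G;\sigma,\tau).
\]
\end{theorem}

In this section we derive Theorem~\ref{thm:main} from Theorem~\ref{thm:pairs}. Let $L(\varphi)=\sum_q(-1)^q\operatorname{tr}(\varphi_*|H_q)$ denote the Lefschetz number.

\begin{lemma}\label{lem:lefschetz}
Let $g\in G\rtimes S$, $C=C_{G\rtimes S}(g)$ and $V=V_{f^g}$. Then for all $m\ge1$
\[
 L\big(h^m|_{V/C}\big)=\frac1{|C|}\sum_{c\in C}\chi\big(V_f^{\langle g,\,ch^m\rangle}\big).
\]
\end{lemma}

\begin{proof}
The finite group $\Gamma=\langle C,h\rangle$ acts on $V$ by unitary maps.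

\emph{$V$ is smooth.} By Euler's identity $\sum_jq_jx_j\partial_jf=f$. Since $\mathrm{diag}(q)$ commutes with $g$, the vector $\mathrm{diag}(q)x$ lies in $(\mathbb C^n)^g$ for $x\in V$, and the derivative of $f^g$ along it is $f(x)=1\neq0$.

\emph{Lefschetz numbers on $V$.} The critical points of the proper function $|x|^2$ on $V$ form a real algebraic set. It has finitely many connected components and $|x|^2$ is constant on each, so there are finitely many critical values. Choose $R$ with $R^2$ above all of them, and let $B_R$ be the closed ball of radius $R$. The flow of the normalized negative gradient of $|x|^2$, for the $\Gamma$-invariant induced metric, gives a $\Gamma$-equivariant deformation retraction of $V$ onto the compact manifold with boundary $V\cap B_R$. By Illman's theorem, a compact smooth manifold with boundary carrying a smooth action of a finite group has an equivariant triangulation; after a barycentric subdivision, a simplex mapped to itself by a group element is fixed pointwise. Computing traces on simplicial chains, we get for $\gamma\in\Gamma$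
\[
 L(\gamma|_V)=\chi\big((V\cap B_R)^\gamma\big)=\chi(V^\gamma),
\]
where the last equality holds because the retraction is equivariant.

\emph{Passage to the quotient.} The projection $V\to V/C$ commutes with $h$ and induces $H_*(V;\mathbb C)_C\cong H_*(V/C;\mathbb C)$, where the subscript denotes coinvariants. Over $\mathbb C$, coinvariants agree with invariants, and averaging over $C$ projects onto the latter. Hence $L(h^m|_{V/C})=\frac1{|C|}\sum_{c\in C}L(ch^m|_V)$. Finally, $V^{ch^m}=V_f^{\langle g,ch^m\rangle}$.
\end{proof}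

\begin{proposition}\label{prop:log}
$\displaystyle\log\overline\zeta^{\,{\rm orb},[\sigma]}_{f,G\rtimes S}(t)=-\sum_{m\ge1}\Lambda_m(f)\frac{t^m}m$ with
\begin{equation}\label{eq:Lambda}
 \Lambda_m(f)=-\frac1{|C_S(\sigma)|}\sum_{\tau\in C_S(\sigma)}b_m(f,G;\sigma,\tau).
\end{equation}
\end{proposition}

\begin{proof}
From $\log\det(1-tA)=-\sum_m\operatorname{tr}(A^m)t^m/m$ we get $\log\overline\zeta_\varphi(t)=-\sum_{m}(L(\varphi^m)-1)t^m/m$, also for the empty space. Substituting $\mathbf e[-\mathrm{age}(g)]t$ for $t$ and using Lemma~\ref{lem:lefschetz}, we obtain the asserted expansion with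
\[
 \Lambda_m(f)=\sum_{[g]\subset G\times[\sigma]}\frac{\mathbf e[-m\,{\rm age}(g)]}{|C_{G\rtimes S}(g)|}\sum_{c\in C_{G\rtimes S}(g)}\big(\chi(V_f^{\langle g,ch^m\rangle})-1\big).
\]
Apart from the factor $1/|C_{G\rtimes S}(g)|$ the summand is a class function of $g$, and the class of $g$ has $|G||S|/|C_{G\rtimes S}(g)|$ elements. So we may replace $\sum_{[g]}1/|C_{G\rtimes S}(g)|$ by $\frac1{|G||S|}\sum_{g\in G\times[\sigma]}$. Conjugation by $S$ permutes the $|S|/|C_S(\sigma)|$ sets $G\times\{\sigma'\}$, $\sigma'\in[\sigma]$, transitively; hence we may replace this in turn by $\frac1{|G||C_S(\sigma)|}\sum_{g\in G\times\{\sigma\}}$. If $c=(\mu,\tau)$ commutes with $(\lambda,\sigma)$, then $\tau\in C_S(\sigma)$. Sorting the pairs $(g,c)$ by $\tau$ gives \eqref{eq:Lambda}.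
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:pairs}]
By PC, $|X/T|=\dim(\mathbb C^n)^T\equiv n\pmod2$ for every $T=\langle\sigma,\tau\rangle$ with $\tau\in C_S(\sigma)$. Theorem~\ref{thm:pairs}, together with \eqref{eq:Lambda} for $(f,G)$ and for $(\widetilde f,\widetilde G)$, gives $\Lambda_m(f)=(-1)^n\Lambda_m(\widetilde f)$ for all $m\ge1$, which is the assertion.
\end{proof}

\section{Torus strata and their duals}\label{sec:torus}

From now on we fix commuting $\sigma,\tau\in S$, put $T=\langle\sigma,\tau\rangle$, and fix $m\ge1$.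

\subsection{The strata that contribute}

For $I\subset X$ let
\[
 J(I)=\{i\in X: E_{ij}=0\text{ for all }j\notin I\}
\]
be the set of monomials supported in $I$, that is, of those not vanishing on $(\mathbb C^*)^I$. If $I$ is $T$-invariant, so is $J=J(I)$, by \eqref{eq:compat}. Let $E_I=(E_{ij})_{i\in J,\,j\in I}$. The rows of $E$ with index in $J$ are linearly independent and supported in $I$, so $E_I:\mathbb Q^I\to\mathbb Q^J$ is surjective. Averaging over $T$, we see that $(\mathbb Q^I)^T\to(\mathbb Q^J)^T$ is surjective too. Hence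
\begin{equation}\label{eq:ineq}
 |J(I)/T|\le|I/T|.
\end{equation}
Let $\mathcal I$ be the set of $T$-invariant $I\subset X$ with equality in \eqref{eq:ineq}. It contains $\emptyset$, since $E$ has no zero row, and it contains $X$. For $I\in\mathcal I$ the homomorphism $E_I:U_I^T\to U_J^T$ of tori $(\mathbb C/\mathbb Z)^{I/T}\to(\mathbb C/\mathbb Z)^{J/T}$ is given by a square nonsingular integer matrix, so it is surjective with finite kernel. Put
\[
 K_I=\ker(E_I:U_I\to U_J),\qquad d_I=|K_I^T|<\infty .
\]

The next lemma says that exactly the supports in $\mathcal I$ contribute to the Euler characteristic of a fixed locus: on any other stratum $f$ is constant along a one-parameter subgroup. The two elements in it need not commute.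

\begin{lemma}\label{lem:euler}
Let $\lambda,\mu\in G_f$, let $F\subset\mathbb C^n$ be the common fixed subspace of $(\lambda,\sigma)$ and $(\mu,\tau)$, and let $F_I=F\cap(\mathbb C^*)^I$. Then
\[
 1-\chi(V_f\cap F)=\sum_{I\in\mathcal I,\ F_I\ne\emptyset}(-1)^{|I/T|}\,d_I .
\]
\end{lemma}

\begin{proof}
If $x=\lambda\cdot\sigma x$, then the support of $x$ is $\sigma$-invariant. So points of $F$ have $T$-invariant supports. Since $0\notin V_f$ and $\chi$ is additive on complex algebraic varieties, $\chi(V_f\cap F)=\sum_{I\ne\emptyset}\chi(V_f\cap F_I)$, the sum being over $T$-invariant $I$. Fix such an $I$ with $F_I\ne\emptyset$.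

Let $x_0\in F_I$. A point $x_0y$ with $y\in(\mathbb C^*)^I$ is fixed by $(\lambda,\sigma)$ if and only if $\sigma y=y$, and likewise for $(\mu,\tau)$. So $F_I=x_0\cdot((\mathbb C^*)^I)^T\cong(\mathbb C^*)^{I/T}$. Let $M(x)$ be the vector of the monomials of $f$. Then $M(\sigma x)=\sigma M(x)$ and $M(\lambda x)=M(x)$, so $M(x)=M(\lambda\cdot\sigma x)=\sigma M(x)$ for $x\in F$, and likewise for $\tau$. Thus $M(x_0)$ is constant on $T$-orbits, with a value $m_O\ne0$ on each $O\in J/T$, $J=J(I)$, and its entries outside $J$ vanish. For $y\in(\mathbb C^*)^{I/T}$ we get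
\[
 f(x_0y)=\sum_{O\in J/T}|O|\,m_O\prod_{D\in I/T}y_D^{e_{OD}},
\]
where $(e_{OD})$ is the matrix of $E_I:(\mathbb Q^I)^T\to(\mathbb Q^J)^T$. Its rows are linearly independent.

If $|J/T|<|I/T|$, there is a primitive $v\in\mathbb Z^{I/T}$ with $ev=0$. Split the torus as $\mathbb C^*\times(\mathbb C^*)^{|I/T|-1}$ with the one-parameter subgroup of $v$ as first factor. Then $f(x_0y)$ does not depend on the first factor, so $V_f\cap F_I\cong\mathbb C^*\times V'$ for some (possibly empty) variety $V'$, and $\chi(V_f\cap F_I)=0$.

If $|J/T|=|I/T|=k\ge1$, then $y\mapsto(\prod_Dy_D^{e_{OD}})_O$ is an unramified covering $(\mathbb C^*)^k\to(\mathbb C^*)^k$ of degree $d_I$, and $V_f\cap F_I$ is the preimage of $\{z\in(\mathbb C^*)^k:\sum c_iz_i=1\}$ with all $c_i\ne0$. The Euler characteristic $a_k$ of the latter does not depend on the $c_i$, by rescaling. Decomposing the hyperplane $\sum c_iz_i=1$ in $\mathbb C^k$ by supports gives $\sum_{j=1}^k\binom kja_j=1$ for all $k\ge1$, and so $a_k=(-1)^{k-1}$. Hence $\chi(V_f\cap F_I)=(-1)^{k-1}d_I$.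

The number $1$ on the left-hand side of the lemma is the term $I=\emptyset$ on the right: $J(\emptyset)=\emptyset$, $d_\emptyset=1$ and $F_\emptyset=\{0\}$.
\end{proof}

\subsection{The groups $P_I$}

A point $x\in(\mathbb C^*)^I$ is fixed by $(\lambda,\sigma)$ if and only if, additively, $\lambda_I=(1-\sigma)x$. Together with \eqref{eq:commute} this leads us to the following subgroup of $G_f^2$, defined for $I\in\mathcal I$:
\[
 P_I=\big\{(\lambda,\mu)\in G_f^2:\ (1-\tau)\lambda=(1-\sigma)\mu,\ \ \exists\,x\in U_I:\ \lambda_I=(1-\sigma)x,\ \mu_I=(1-\tau)x\big\}.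
\]
In the definition of $b_m$ we have $h^m(\mu,\tau)=(\mu+mh,\tau)$. Take $\mu+mh\in mh+G$ as a new summation variable and call it $\mu$ again; as $h$ is $T$-invariant, the commutation condition does not change. Lemma~\ref{lem:euler} and Proposition~\ref{prop:pairing}(c) give
\begin{equation}\label{eq:bN}
 b_m(f,G;\sigma,\tau)=\operatorname{sgn}(\sigma)^m\sum_{I\in\mathcal I}(-1)^{|I/T|}\,\frac{d_IN_I}{|G|},\qquad
 N_I=\sum_{\substack{(\lambda,\mu)\in P_I\\ \lambda\in G,\ \mu\in mh+G}}\mathbf e[-m\langle\lambda,\widetilde h\rangle].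
\end{equation}

\begin{lemma}\label{lem:KI}
For $I\in\mathcal I$, the point $x$ in the definition of $P_I$ may be required to lie in $K_I$.
\end{lemma}

\begin{proof}
Let $z=E_Ix\in U_J$. Then $(1-\sigma)z=E_I\lambda_I=(E\lambda)_J=0$, because the rows in $J$ are supported in $I$; likewise $(1-\tau)z=0$. So $z\in U_J^T$, and by surjectivity of $E_I:U_I^T\to U_J^T$ there is $x_1\in U_I^T$ with $E_Ix_1=z$. Replace $x$ by $x-x_1$; this changes neither $(1-\sigma)x$ nor $(1-\tau)x$.
\end{proof}

\subsection{Complementary strata}

For $I\in\mathcal I$ let $I^*=X\setminus J(I)$, a $T$-invariant set of variables of $\widetilde f$.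

\begin{lemma}\label{lem:star}
The map $I\mapsto I^*$ is a bijection $\mathcal I\to\widetilde{\mathcal I}$, with inverse given by the same construction for $\widetilde f$. It satisfies $\widetilde J(I^*)=X\setminus I$ and $|I/T|+|I^*/T|=|X/T|$.
\end{lemma}

\begin{proof}
By definition $\widetilde J(I^*)=\{j:E_{ij}=0\text{ for all }i\in J(I)\}\supseteq X\setminus I$. On the other hand, \eqref{eq:ineq} for $\widetilde f$ gives
\[
 |\widetilde J(I^*)/T|\le|I^*/T|=|X/T|-|J(I)/T|=|X/T|-|I/T|=|(X\setminus I)/T| .
\]
So $\widetilde J(I^*)=X\setminus I$, equality holds throughout, and $I^*\in\widetilde{\mathcal I}$. Applying the construction again returns $X\setminus\widetilde J(I^*)=I$.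
\end{proof}

Write $I^c=X\setminus I$, $J=J(I)$ and $J^c=X\setminus J=I^*$. In block form,
\begin{equation}\label{eq:block}
 E=\begin{pmatrix}E_I&0\\E''&E'\end{pmatrix},\qquad\text{rows }J,\,J^c,\quad\text{columns }I,\,I^c .
\end{equation}
All blocks commute with $T$. The matrix that plays the role of $E_I$ for $(\widetilde f,I^*)$ is $E'^{\,\mathsf t}$, so
\[
 \widetilde K_{I^*}=\ker(E'^{\,\mathsf t}:U_{J^c}\to U_{I^c}),\qquad\widetilde d_{I^*}=|\widetilde K_{I^*}^T|.
\]
By \eqref{eq:bN}, its analogue for $(\widetilde f,\widetilde G)$ and Lemma~\ref{lem:star}, Theorem~\ref{thm:pairs} follows once we prove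
\begin{equation}\label{eq:goal}
 \frac{d_IN_I}{|G|}=\frac{\widetilde d_{I^*}\widetilde N_{I^*}}{|\widetilde G|}\qquad\text{for every }I\in\mathcal I .
\end{equation}
The sign $(-1)^{|X/T|}$ in Theorem~\ref{thm:pairs} is the quotient of $(-1)^{|I/T|}$ and $(-1)^{|I^*/T|}$.

\subsection{Two variables exchanged}\label{sub:swap}

Before the general proof of \eqref{eq:goal} we work out the smallest case with a nontrivial permutation. Let $f=\widetilde f=x_1^a+x_2^a$ with $a\ge2$, let $\sigma$ exchange the variables, and let $\tau=1$. Then $T$ has a single orbit on $X=\{1,2\}$. We have $\mathcal I=\{\emptyset,X\}$, $\emptyset^*=X$, $X^*=\emptyset$, $d_\emptyset=1$ and $d_X=a$. Moreover $G_f=(\frac1a\mathbb Z/\mathbb Z)^2$, and the commutation condition is $(1-\sigma)\mu=0$. Hence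
\begin{align*}
 P_\emptyset&=\{(\lambda,\mu)\in G_f^2:\ \mu_1=\mu_2\},&|P_\emptyset|&=a^3,\\
 P_X&=\{(\lambda,0):\ \lambda=(s,-s),\ as=0\},&|P_X|&=a .
\end{align*}
For $P_X$ we used Lemma~\ref{lem:KI}: $\lambda=(1-\sigma)x$ with $x\in K_X=G_f$. The pairing is $\langle\lambda,\alpha\rangle=a(\hat\alpha_1\hat\lambda_1+\hat\alpha_2\hat\lambda_2)$. So the annihilator of $P_X$ in $G_{\widetilde f}^2$ consists of the pairs $(\alpha,\beta)$ with $\alpha_1=\alpha_2$ and $\beta$ arbitrary. This is $\widetilde P_\emptyset$ \emph{with the two components exchanged}. In general the exchange is accompanied by a sign and by a twist by $\sigma$ and $\tau$ (Proposition~\ref{prop:perp}). The orders satisfy $d_X|P_X|=a^2=|G_f|\,\widetilde d_\emptyset$ and $d_\emptyset|P_\emptyset|=a^3=|G_f|\,\widetilde d_X$; this too is general (Proposition~\ref{prop:order}).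

Take $G=\{1\}$ and $\widetilde G=G_{\widetilde f}$, and let $\epsilon_m$ be $1$ if $a\mid m$ and $0$ otherwise. Then $N_\emptyset=1$, and $N_X=\epsilon_m$ because $\mu=0$ has to lie in $\{mh\}$. So $b_m(f,G;\sigma,1)=\operatorname{sgn}(\sigma)^m(1-a\epsilon_m)$. On the dual side
\[
 \frac{\widetilde d_\emptyset\widetilde N_\emptyset}{|\widetilde G|}=\frac1{a^2}\Big(\sum_{\alpha\in G_{\widetilde f}}\mathbf e[-m(\alpha_1+\alpha_2)]\Big)\cdot a=a\,\epsilon_m,\qquad
 \frac{\widetilde d_X\widetilde N_X}{|\widetilde G|}=\frac{a\cdot a}{a^2}=1,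
\]
in accordance with \eqref{eq:goal}, and $b_m(\widetilde f,\widetilde G;\sigma,1)=\operatorname{sgn}(\sigma)^m(a\epsilon_m-1)$. The sign is $(-1)^{|X/T|}=-1$, not $(-1)^n=1$.

\section{The order of $P_I$}\label{sec:order}

The group $P_I$ consists of pairs $(\lambda,\mu)$ satisfying a cocycle condition on $X$ whose restriction to $I$ is a coboundary. To count such pairs we use the cohomology theory in which these words have their usual meaning.

\subsection{A two-step complex}

For an abelian group $A$ with an action of $T$ let $H^i(A)$, $i=0,1,2$, be the cohomology of the complex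
\[
 A\xrightarrow{\ \delta\ }A^2\xrightarrow{\ d\ }A,\qquad \delta x=((1-\sigma)x,(1-\tau)x),\quad d(\lambda,\mu)=(1-\tau)\lambda-(1-\sigma)\mu .
\]
Let $B^1(A)=\delta A$. Clearly $H^0(A)=A^T$, the invariants, and $H^2(A)=A_T$, the coinvariants. The complex is an exact functor of $A$, so a short exact sequence of $T$-modules gives a long exact sequence of the $H^i$.

If $W$ is a finite-dimensional complex representation of $T$ with $W^T=0$, then $H^i(W)=0$ for all $i$. Indeed, $W$ is a sum of characters $\psi$ of the finite abelian group $T$, and each $\psi$ is nontrivial, so $(1-\psi(\sigma),1-\psi(\tau))\ne(0,0)$. Therefore in the complex $\mathbb C\to\mathbb C^2\to\mathbb C$ of $\psi$ the first map is injective and the second surjective, and by dimensions the complex is exact.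

\begin{lemma}\label{lem:herbrand}
If $A$ is finitely generated and $(A\otimes\mathbb C)^T=0$, then all $H^i(A)$ are finite and $|H^0(A)|\,|H^2(A)|=|H^1(A)|$.
\end{lemma}

For finite $A$ this is immediate, since the alternating product of the orders in the complex is $|A|\,|A|^{-2}\,|A|=1$. We shall need it for infinite $A$ (Example~\ref{ex:three}). The idea is to treat $\sigma$ first and then to compare $1-\tau$ on the kernel and on the cokernel of $1-\sigma$.

\begin{proof}
Let $A^\sigma=\ker(1-\sigma)$ and $A_\sigma=A/(1-\sigma)A$. We claim that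
\[
 0\to H^0(A)\to A^\sigma\xrightarrow{1-\tau}A^\sigma\xrightarrow{\mu\mapsto[(0,\mu)]}H^1(A)\xrightarrow{[(\lambda,\mu)]\mapsto[\lambda]}A_\sigma\xrightarrow{1-\tau}A_\sigma\to H^2(A)\to0
\]
is a well-defined exact sequence.
\begin{itemize}
\item The maps are well defined: $d(0,\mu)=-(1-\sigma)\mu=0$ for $\mu\in A^\sigma$, and a coboundary $((1-\sigma)x,(1-\tau)x)$ goes to $0$ in $A_\sigma$.
\item At the first $A^\sigma$: $\ker(1-\sigma)\cap\ker(1-\tau)=A^T=H^0(A)$.
\item At the second $A^\sigma$: $(0,\mu)=\delta x$ for some $x$ if and only if $\mu=(1-\tau)x$ for some $x\in A^\sigma$.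
\item At $H^1(A)$: the classes $[(0,\mu)]$ go to $0$. Conversely, if $\lambda=(1-\sigma)x$, then $(\lambda,\mu)-\delta x=(0,\mu_1)$ is a cocycle, so $\mu_1\in A^\sigma$.
\item At the first $A_\sigma$: $[\lambda]$ is killed by $1-\tau$ if and only if $(1-\tau)\lambda=(1-\sigma)\mu$ for some $\mu$, that is, if and only if $(\lambda,\mu)$ is a cocycle for some $\mu$.
\item At the second $A_\sigma$ and at $H^2(A)$: $H^2(A)=A/((1-\sigma)A+(1-\tau)A)=A_\sigma/(1-\tau)A_\sigma$.
\end{itemize}

Since $\sigma$ has finite order, it is semisimple on $A\otimes\mathbb C$. So $A\otimes\mathbb C$ is the direct sum of the kernel and the image of $1-\sigma$, both $\tau$-invariant, and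
\[
 A_\sigma\otimes\mathbb C\cong\ker(1-\sigma\,|\,A\otimes\mathbb C)=A^\sigma\otimes\mathbb C\qquad\text{compatibly with }\tau .
\]
On this space $1-\tau$ is injective, because its kernel is $(A\otimes\mathbb C)^T=0$; hence it is bijective, with some determinant $D\ne0$.

Let $B$ be $A^\sigma$ or $A_\sigma$. We claim that $1-\tau$ has finite kernel and cokernel on $B$ and that $|\operatorname{coker}|=|D|\cdot|\ker|$. Let $B_{\rm t}$ be the finite torsion subgroup. On $B_{\rm t}$ the kernel and cokernel have equal orders. On the lattice $B/B_{\rm t}$ the kernel is $0$ and the cokernel has order $|D|$. The snake lemma for $0\to B_{\rm t}\to B\to B/B_{\rm t}\to0$ gives the claim.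

Write $k_0,c_0$ for the orders of the kernel and cokernel of $1-\tau$ on $A^\sigma$, and $k_1,c_1$ for those on $A_\sigma$. The exact sequence gives $|H^0(A)|=k_0$, $|H^1(A)|=c_0k_1$ and $|H^2(A)|=c_1$. As $c_0/k_0=|D|=c_1/k_1$, we get $|H^0(A)||H^2(A)|=k_0c_1=c_0k_1=|H^1(A)|$.
\end{proof}

\subsection{The count}

\begin{proposition}\label{prop:order}
For $I\in\mathcal I$ we have $\ d_I\,|P_I|=|G_f|\,\widetilde d_{I^*}$.
\end{proposition}

By \eqref{eq:block}, an element of $G_f$ is a pair $(x,y)\in U_I\times U_{I^c}$ with $E_Ix=0$ and $E''x+E'y=0$. Restriction to $I$ therefore maps $G_f$ to $K_I$. If $|I|=|J|$, then $E'$ is square and nonsingular, the restriction is surjective, and $P_I$ can be counted with the long exact sequence of $G_f\to K_I$. But equality in \eqref{eq:ineq} is an equality of numbers of \emph{orbits}; it allows $|J|<|I|$. Then $K_I$ has positive dimension, and the finite group $G_f$ cannot map onto it.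

\begin{example}\label{ex:three}
Let $f=x_1x_3+x_2x_3+x_1x_2$, with the monomials numbered in this order. This is a nondegenerate quadratic form, $\det E=-2$, and the transposition $\sigma$ of $1$ and $2$ is compatible. Let $\tau=1$ and $I=\{1,2\}$. Then $J(I)=\{3\}$, so $I\in\mathcal I$, although $|J|<|I|$. Here $E_I=(1\ 1)$, $K_I=\{(s,-s):s\in\mathbb C/\mathbb Z\}$ and $d_I=2$, while $G_f$ consists of $0$ and $(\frac12,\frac12,\frac12)$. Furthermore $E'=\binom11$. The module $\mathbb Z^{J^c}/E'\mathbb Z^{I^c}=\mathbb Z^2/\mathbb Z\binom11$ is infinite cyclic with $\sigma$ acting by $-1$; its coinvariants have order $2$. Finally, $P_I=\{(\lambda,0):\lambda\in G_f\}$ has order $2$: for $\lambda=(\frac12,\frac12,\frac12)$ take $x=(\frac12,0)$, while $\mu_I=(1-\tau)x=0$ forces $\mu=0$. Since $E=E^{\mathsf t}$ and $I^*=I$, we have $\widetilde d_{I^*}=2$, and the proposition reads $2\cdot2=2\cdot2$.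
\end{example}

The remedy is to enlarge $G_f$ to a group $\widehat G$ that does map onto $K_I$, in such a way that $\widehat G/G_f$ is a complex representation without invariants, which the cohomology $H^*$ does not see.

\begin{proof}[Proof of Proposition~\ref{prop:order}]
For $w\in\mathbb C^{I^c}$ we have $Ew=(0,E'w)$, so $E'$ is injective on $\mathbb C^{I^c}$. Put
\[
 Q=\mathbb Z^{J^c}/E'\mathbb Z^{I^c},\qquad W=Q\otimes\mathbb C=\mathbb C^{J^c}/E'\mathbb C^{I^c}.
\]
Since $I\in\mathcal I$, $\dim W^T=|J^c/T|-|I^c/T|=0$. So $H^*(W)=0$, and Lemma~\ref{lem:herbrand} applies to $Q$. Moreover, $\widetilde K_{I^*}=\{y\in U_{J^c}:E'^{\,\mathsf t}y=0\}$ is $\operatorname{Hom}(Q,\mathbb C/\mathbb Z)$ as a $T$-module, and its invariants are $\operatorname{Hom}(Q_T,\mathbb C/\mathbb Z)$ with $Q_T=H^2(Q)$ finite. Hence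
\begin{equation}\label{eq:dtilde}
 \widetilde d_{I^*}=|Q_T|.
\end{equation}

Let $\pi:\mathbb C^{J^c}/E'\mathbb Z^{I^c}\to\mathbb C^{J^c}/\mathbb Z^{J^c}=U_{J^c}$ be the projection; its kernel is $Q$. We denote a vector in $\mathbb C^{J^c}$ and its class modulo $E'\mathbb Z^{I^c}$ by the same letter. Define the $T$-module
\[
 \widehat G=\big\{(x,c)\in K_I\times(\mathbb C^{J^c}/E'\mathbb Z^{I^c}):\ \pi(c)=-E''x\big\}
\]
and the following $T$-equivariant maps.
\begin{itemize}
\item $p:\widehat G\to K_I$, $(x,c)\mapsto x$. It is surjective because $\pi$ is, and its kernel is $\ker\pi=Q$.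
\item $\iota:G_f\to\widehat G$, $(x,y)\mapsto(x,E'\hat y)$, where $\hat y\in\mathbb C^{I^c}$ is a lift of $y$. Another lift changes $E'\hat y$ by an element of $E'\mathbb Z^{I^c}$, and $\pi(E'\hat y)=E'y=-E''x$; so $\iota$ is well defined. It is injective because $E'$ is injective on $\mathbb C^{I^c}$.
\item $\kappa:\widehat G\to W$, $(x,c)\mapsto c\bmod E'\mathbb C^{I^c}$. If $\kappa(x,c)=0$, then $c$ is the class of some $E'\hat y$, so $E''x+E'y=0$ and $(x,c)=\iota(x,y)$ with $(x,y)\in G_f$. Conversely $\kappa\iota=0$; thus $\ker\kappa=\iota(G_f)$. To see that $\kappa$ is surjective, let $c_0\in\mathbb C^{J^c}$. Since $E$ is surjective on $U$, there are $x\in U_I$ and $u\in U_{I^c}$ with $E(x,u)=(0,-\pi(c_0))$, that is, $x\in K_I$ and $E''x+E'u=-\pi(c_0)$. Let $\hat u\in\mathbb C^{I^c}$ be a lift of $u$. Then $(x,c_0+E'\hat u)\in\widehat G$, and $\kappa$ maps it to the class of $c_0$ in $W$.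
\end{itemize}
So we have exact sequences of $T$-modules
\[
 0\to G_f\xrightarrow{\ \iota\ }\widehat G\xrightarrow{\ \kappa\ }W\to0,\qquad 0\to Q\to\widehat G\xrightarrow{\ p\ }K_I\to0,
\]
and $p\iota$ is the restriction $\lambda\mapsto\lambda_I$. As $H^*(W)=0$, $\iota$ induces isomorphisms $H^i(G_f)\cong H^i(\widehat G)$. The second sequence then gives the exact sequence
\[
 0\to Q^T\to G_f^T\to K_I^T\to H^1(Q)\to H^1(G_f)\xrightarrow{\ \mathrm{res}\ }H^1(K_I),
\]
whose last map is induced by restriction to $I$.

By Lemma~\ref{lem:KI}, $P_I$ consists of the $1$-cocycles of $G_f$ whose restriction to $I$ is a coboundary \emph{in $K_I$}. Hence $P_I\supset B^1(G_f)$ and $P_I/B^1(G_f)=\ker(\mathrm{res})$. The exact sequence and Lemma~\ref{lem:herbrand} for $Q$ give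
\[
 |P_I/B^1(G_f)|=\frac{|H^1(Q)|\,|G_f^T|}{|Q^T|\,|K_I^T|}=\frac{|Q_T|\,|G_f^T|}{d_I}.
\]
Since $|B^1(G_f)|=|G_f|/|G_f^T|$, we get $|P_I|=|G_f|\,|Q_T|/d_I$, and \eqref{eq:dtilde} finishes the proof.
\end{proof}

\section{The annihilator of $P_I$}\label{sec:annihilator}

Pair $G_f^2$ with $G_{\widetilde f}^2$ by $\langle\lambda,\xi_1\rangle+\langle\mu,\xi_2\rangle$ for $(\lambda,\mu)\in G_f^2$ and $(\xi_1,\xi_2)\in G_{\widetilde f}^2$. This is again a perfect pairing. Recall that $\widetilde P_{I^*}\subset G_{\widetilde f}^2$ is formed with the same $\sigma$ and $\tau$ as $P_I$.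

\begin{proposition}\label{prop:perp}
For $I\in\mathcal I$ we have
$\ P_I^\perp=\{(\tau^{-1}\beta,\,-\sigma^{-1}\alpha):(\alpha,\beta)\in\widetilde P_{I^*}\}$.
\end{proposition}

\begin{proof}
\emph{Orders.} Proposition~\ref{prop:order} for $(f,I)$ and for $(\widetilde f,I^*)$, where $(I^*)^*=I$, gives $|P_I|\,|\widetilde P_{I^*}|=|G_f||G_{\widetilde f}|=|G_f|^2$. So both sides of the proposition have the same order, and it suffices to show that the right-hand side annihilates $P_I$. By $S$-invariance of the pairing this means
\begin{equation}\label{eq:orth}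
 \langle\sigma\mu,\alpha\rangle=\langle\tau\lambda,\beta\rangle\qquad\text{for }(\lambda,\mu)\in P_I,\ (\alpha,\beta)\in\widetilde P_{I^*}.
\end{equation}

\emph{Lifts.} By Lemma~\ref{lem:KI} for $f$ and for $\widetilde f$ choose $x\in K_I$ with $\lambda_I=(1-\sigma)x$, $\mu_I=(1-\tau)x$, and $y\in\widetilde K_{I^*}$ with $\alpha_{J^c}=(1-\sigma)y$, $\beta_{J^c}=(1-\tau)y$. Lift them to $\hat x\in\mathbb C^I$ and $\hat y\in\mathbb C^{J^c}$. Then
\begin{equation}\label{eq:integral}
 (E\hat x)_J\in\mathbb Z^J,\qquad (E^{\mathsf t}\hat y)_{I^c}\in\mathbb Z^{I^c}.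
\end{equation}
Choose lifts
\begin{align*}
 \hat\lambda&=(1-\sigma)\hat x+u,&\hat\mu&=(1-\tau)\hat x+v,&&u,v\in\mathbb C^{I^c},\\
 \hat\alpha&=(1-\sigma)\hat y+p,&\hat\beta&=(1-\tau)\hat y+r,&&p,r\in\mathbb C^{J}.
\end{align*}
The commutation conditions $(1-\tau)\lambda=(1-\sigma)\mu$ and $(1-\tau)\alpha=(1-\sigma)\beta$ imply
\begin{equation}\label{eq:cocycle}
 (1-\tau)u-(1-\sigma)v\in\mathbb Z^{I^c},\qquad(1-\tau)p-(1-\sigma)r\in\mathbb Z^J.
\end{equation}

\emph{Computation.} Let $B(z,w)=w^{\mathsf t}Ez$. Then $B$ is $T$-invariant and $B(\mathbb C^{I^c},\mathbb C^J)=0$ by \eqref{eq:block}. Since $B(\sigma z,\sigma w)=B(z,w)$, we have for $z,w\in\mathbb C^X$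
\begin{equation}\label{eq:B}
 B(\sigma z,(1-\sigma)w)=-B((1-\sigma)z,w),
\end{equation}
and the same for $\tau$. Modulo $\mathbb Z$, the difference of the two sides of \eqref{eq:orth} is $B(\sigma\hat\mu,\hat\alpha)-B(\tau\hat\lambda,\hat\beta)$. Expanding, we obtain the sum of four terms.
\begin{itemize}
\item The terms with $\hat x$ and $\hat y$: both $B(\sigma(1-\tau)\hat x,(1-\sigma)\hat y)$ and $B(\tau(1-\sigma)\hat x,(1-\tau)\hat y)$ equal $-B((1-\sigma)(1-\tau)\hat x,\hat y)$ by \eqref{eq:B}, so their difference is $0$.
\item The terms with $\hat x$ and $p,r$: by \eqref{eq:B} for $\tau$ with $z=\sigma\hat x$, and for $\sigma$ with $z=\tau\hat x$,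
\[
 B((1-\tau)\sigma\hat x,p)-B((1-\sigma)\tau\hat x,r)=-B\big(\sigma\tau\hat x,\,(1-\tau)p-(1-\sigma)r\big).
\]
This is an integer, by \eqref{eq:cocycle} and because $(E\sigma\tau\hat x)_J=\sigma\tau(E\hat x)_J\in\mathbb Z^J$ by \eqref{eq:integral}.
\item The terms with $u,v$ and $\hat y$: by \eqref{eq:B},
\[
 B(\sigma v,(1-\sigma)\hat y)-B(\tau u,(1-\tau)\hat y)=B\big((1-\tau)u-(1-\sigma)v,\,\hat y\big),
\]
which by \eqref{eq:cocycle} is the scalar product of a vector in $\mathbb Z^{I^c}$ with $(E^{\mathsf t}\hat y)_{I^c}$, hence an integer by \eqref{eq:integral}.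
\item The terms with $u,v$ and $p,r$: $B(\sigma v,p)-B(\tau u,r)=0$, since $\sigma v,\tau u\in\mathbb C^{I^c}$ and $p,r\in\mathbb C^J$.
\end{itemize}
This proves \eqref{eq:orth}.
\end{proof}

\section{Proof of Theorem~\ref{thm:pairs}}

It remains to prove \eqref{eq:goal}. For a subgroup $P$ of a finite abelian group $\mathcal A$ and a function $\varphi$ on $\mathcal A$,
\[
 \sum_{v\in P}\varphi(v)=\frac{|P|}{|\mathcal A|}\sum_{\xi\in P^\perp}\ \sum_{v\in\mathcal A}\varphi(v)\,\xi(v),
\]
where $P^\perp$ is the group of characters $\xi$ of $\mathcal A$ that are trivial on $P$; indeed, $\sum_{\xi\in P^\perp}\xi(v)$ equals $|P^\perp|=|\mathcal A|/|P|$ for $v\in P$ and vanishes otherwise. Apply this with $\mathcal A=G_f^2$, whose characters are given by $G_{\widetilde f}^2$, with $P=P_I$ and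
\[
 \varphi(\lambda,\mu)=1_G(\lambda)\,1_{mh+G}(\mu)\,\mathbf e[-m\langle\lambda,\widetilde h\rangle],
\]
so that the left-hand side is $N_I$. For $\xi=(\xi_1,\xi_2)\in G_{\widetilde f}^2$, since $G^\perp=\widetilde G$,
\begin{align*}
 \sum_{v}\varphi(v)\,\xi(v)&=\sum_{\lambda\in G}\mathbf e[\langle\lambda,\xi_1-m\widetilde h\rangle]\sum_{\mu\in mh+G}\mathbf e[\langle\mu,\xi_2\rangle]\\
 &=|G|^2\;1_{\widetilde G}(\xi_1-m\widetilde h)\;1_{\widetilde G}(\xi_2)\;\mathbf e[m\langle h,\xi_2\rangle].
\end{align*}
The character that came from the age has become the translation by $m\widetilde h$, and the translation by $mh$ has become a character. By Proposition~\ref{prop:perp} the elements of $P_I^\perp$ are $\xi=(\tau^{-1}\beta,-\sigma^{-1}\alpha)$ with $(\alpha,\beta)\in\widetilde P_{I^*}$. Since $\widetilde G$, $h$ and $\widetilde h$ are preserved by $S$,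
\[
 \xi_1-m\widetilde h\in\widetilde G\iff\beta\in m\widetilde h+\widetilde G,\qquad
 \xi_2\in\widetilde G\iff\alpha\in\widetilde G,\qquad
 \langle h,\xi_2\rangle=-\langle h,\alpha\rangle .
\]
Therefore
\[
 N_I=\frac{|P_I|\,|G|^2}{|G_f|^2}\sum_{\substack{(\alpha,\beta)\in\widetilde P_{I^*}\\ \alpha\in\widetilde G,\ \beta\in m\widetilde h+\widetilde G}}\mathbf e[-m\langle h,\alpha\rangle]=\frac{|P_I|\,|G|^2}{|G_f|^2}\,\widetilde N_{I^*}.
\]
Using Proposition~\ref{prop:order} and $|G||\widetilde G|=|G_f|$ we conclude
\[
 \frac{d_IN_I}{|G|}=\frac{d_I|P_I|\,|G|}{|G_f|^2}\,\widetilde N_{I^*}=\frac{|G|}{|G_f|}\,\widetilde d_{I^*}\widetilde N_{I^*}=\frac{\widetilde d_{I^*}\widetilde N_{I^*}}{|\widetilde G|}.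
\]
This is \eqref{eq:goal}. Theorem~\ref{thm:pairs} is proved, and with it Theorem~\ref{thm:main}. \qed

\section{Which parity condition is needed}

\begin{proof}[Proof of Theorem~\ref{thm:parity}]
(i)$\Rightarrow$(ii): In the derivation of Theorem~\ref{thm:main} in Section~\ref{sec:reduction}, PC was used only for the groups $T=\langle\sigma,\tau\rangle$ with $\tau\in C_S(\sigma)$.

(ii)$\Rightarrow$(iii): The polynomial $\sum x_i^a$ is invertible and compatible with every $S\subset S_n$.

(iii)$\Rightarrow$(i): By Proposition~\ref{prop:log}, the identity \eqref{eq:main} at level $[\sigma]$ is equivalent to $\Lambda_m(f)=(-1)^n\Lambda_m(\widetilde f)$ for all $m\ge1$. By \eqref{eq:Lambda} and Theorem~\ref{thm:pairs} this says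
\[
 \sum_{\tau\in C_S(\sigma)}\big(1-(-1)^{n+|X/\langle\sigma,\tau\rangle|}\big)\,b_m(f,G;\sigma,\tau)=0\qquad\text{for all }m\ge1 .
\]
Let $f=\sum x_i^a$ and $G=\{1\}$, and choose $m=2a$. Then $h^m=1$ and $\mathbf e[-m\,\mathrm{age}(\sigma)]=\det(\sigma)^{-2a}=1$, so $b_m(f,G;\sigma,\tau)=1-\chi(V_f^T)$ with $T=\langle\sigma,\tau\rangle$. In Lemma~\ref{lem:euler}, with $\lambda=\mu=0$, we have $J(I)=I$ and $d_I=a^{|I/T|}$ for every $T$-invariant $I$, so all these $I$ belong to $\mathcal I$, and all the corresponding $F_I$ are nonempty. Hence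
\[
 b_m(f,G;\sigma,\tau)=\sum_{I}(-a)^{|I/T|}=(1-a)^{|X/T|},
\]
the sum being over all unions $I$ of $T$-orbits. The identity becomes
\[
 \sum_{\substack{\tau\in C_S(\sigma)\\ |X/\langle\sigma,\tau\rangle|\not\equiv n\ (\mathrm{mod}\ 2)}}2\,(1-a)^{|X/\langle\sigma,\tau\rangle|}=0 .
\]
All exponents in this sum have the same parity, and $1-a<0$. So all terms are nonzero and have the same sign. Hence there are no terms, which is (i).

The last assertion of the theorem follows by letting $\sigma$ vary over $S$.
\end{proof}

For instance, for $n=2$ and $S=S_2$ the duality fails at both levels already for $f=x_1^2+x_2^2$, $G=\{1\}$: condition (i) fails for $\sigma=1$ with $\tau$ the transposition, and for $\sigma$ the transposition with $\tau=1$. This is the sign discrepancy seen in Section~\ref{sub:swap}.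

\begin{thebibliography}{1}
\bibitem{EGZ} Wolfgang Ebeling and Sabir M. Gusein-Zade, ``Mirror symmetry on levels of non-abelian Landau--Ginzburg orbifolds'', arXiv:2204.02069 (2022).
\end{thebibliography}

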